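# Inner rank over the noncommutative Hardy algebra and the Fock-space part of a formal range

## 1. The square-summable vectors in a formal range

Fix $d\in\mathbb N$ and noncommuting variables $z_1,\dots,z_d$. A word is a finite product of the $z_i$; the empty word is written $1$, and $|u|$ is the length of the word $u$. Let $\hat O=\mathbb C\langle\langle z_1,\dots,z_d\rangle\rangle$ be the ring of formal power series $a=\sum_w a_w w$, with product
$$(ab)_w=\sum_{w=xy}a_x b_y .$$
The sum is finite, since a word has finitely many factorizations $w=xy$. We write $a(0)$ for the constant term of $a$. Inside $\hat O$ sits the Hilbert space $H^2=\mathbb H^2_d$ of series with $\sum_w|a_w|^2<\infty$: this is the full Fock space over $\mathbb C^d$, with the words as orthonormal basis. For $d=1$ it is the usual Hardy space $H^2(\mathbb D)$, and we then write $z=z_1$.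

The object of this lecture mixes the two worlds. Take any matrix $P\in\hat O^{m\times r}$, with no growth condition on its coefficients, and set
$$G(P)=(H^2\otimes\mathbb C^m)\cap P\hat O^r. \tag{1}$$
So we form all formal combinations of the columns of $P$, with formal coefficients on the right, and keep the vectors that happen to be square summable. Some examples show what can occur.

* If $d=m=r=1$ and $P=1-2z$, then $P$ is a unit of $\hat O$, so $P\hat O=\hat O$ and $G(P)=H^2$. The zero of $P$ at $1/2$ leaves no trace.
* Let $d=1$, $m=2$, $r=1$ and $P=\binom{1}{(1-z)^{-1}}$. If $F$ and $h=(1-z)^{-1}F$ are both in $H^2$, then $F=(1-z)h$; conversely each $h\in H^2$ gives such a pair. So $G(P)=\binom{1-z}{1}H^2$. Let $\alpha=\frac{1+\sqrt5}2$, so that $\alpha^2+\alpha^{-2}=3$. On $|z|=1$, with $z=e^{it}$,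
$$|1-z|^2+1=3-2\cos t=|\alpha-\alpha^{-1}z|^2 .$$
Hence $\Theta=(\alpha-\alpha^{-1}z)^{-1}\binom{1-z}{1}$ acts as an isometry $H^2\to H^2\otimes\mathbb C^2$. Since $\alpha-\alpha^{-1}z$ has no zero in the closed disk, $\Theta H^2=G(P)$. An unbounded $P$ has been replaced by an isometric $\Theta$ with the same number of columns.
* Let $d=1$ and $P=\binom1p$ with $p=\sum_n n!\,z^n$. If $F\neq0$ and $pF$ were both in $H^2$, then $p$ would be a quotient of two power series that converge near $0$; being a power series itself, it would converge near $0$, which it does not. So $G(P)=0$.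
* Let $d=2$ and $P=[z_1\ \ z_2]$. Every series with zero constant term is $z_1F_1+z_2F_2$, so $G(P)=\{h\in H^2:h(0)=0\}$.

In each case $G(P)$ is the range of an isometry given by a matrix with at most $r$ columns: the isometries are $1$, the $\Theta$ above, the empty matrix, and $[z_1\ \ z_2]$, which is isometric because $\|z_1f_1+z_2f_2\|^2=\|f_1\|^2+\|f_2\|^2$. We shall prove this for every $P$ for which $Pv=0$ forces $v=0$.

Here is what $G(P)$ is for. Let $R$ be the set of $h\in H^2$ for which $f\mapsto hf$ is a bounded operator on $H^2$. Suppose a matrix $A$ over $R$ factors as $A=PQ$ over $\hat O$, with wild formal factors. Then $Af=P(Qf)$ is square summable for every $f\in H^2\otimes\mathbb C^n$, so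
$$\operatorname{ran}A\subset G(P).$$
If $G(P)=\operatorname{ran}\Theta$ with $\Theta$ an isometric matrix over $R$ having at most $r$ columns, then $A=\Theta(\Theta^*A)$ is a factorization through bounded operators, no wider than the formal one. So formal factorizations can be made bounded without loss of width. This settles the following question, posed in Méric L. Augat, Robert T.W. Martin and Eli Shamovich, "Rings of non-commutative functions and their fields of fractions", arXiv:2509.21270 (2025): is $R=\mathbb H^\infty_d$ a Sylvester domain? We now define the terms.

## 2. The algebra $\mathbb H^\infty_d$, inner rank, and Sylvester domains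

**The algebra.** Let
$$\mathbb B^d_{\mathbb N}=\bigsqcup_{n\ge1}\{Z=(Z_1,\dots,Z_d)\in(\mathbb C^{n\times n})^d:\|Z_1Z_1^*+\dots+Z_dZ_d^*\|<1\}.$$
An NC function on $\mathbb B^d_{\mathbb N}$ sends $d$-tuples of $n\times n$ matrices to $n\times n$ matrices and respects direct sums and joint similarities. For instance, if $d\ge2$, $Z\mapsto Z_1Z_2-Z_2Z_1$ is an NC function, bounded by $2$, which vanishes for $n=1$ but not for $n=2$. The NC Hardy algebra $\mathbb H^\infty_d$ is the algebra of NC functions that are uniformly bounded on $\mathbb B^d_{\mathbb N}$. Equivalently, and this is the description we use, it is the left multiplier algebra of $H^2$: taking Taylor series at $0$, we have $R=\mathbb H^\infty_d\subset H^2\subset\hat O$, where $h\in H^2$ lies in $R$ iff $f\mapsto hf$ is bounded on $H^2$. The product in $R$ is composition of operators, so $R$ is a subring of $\hat O$. For $d=1$, $R=H^\infty(\mathbb D)$.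

**Inner rank.** For a ring $S$ and $A\in S^{m\times n}$, the inner rank $\rho_S(A)$ is the least $r\ge0$ with $A=PQ$, $P\in S^{m\times r}$, $Q\in S^{r\times n}$. A product through $r=0$ is the zero matrix, so $\rho_S(A)=0$ iff $A=0$. Always $\rho_S(A)\le\min(m,n)$. A nonzero row such as $[z_1\ \ z_2]$ has inner rank $1$. For $d\ge2$ the matrix $\mathrm{diag}(z_1,z_2)$ has inner rank $2$ over $\hat O$: if it were a column $\binom{p_1}{p_2}$ times a row $[q_1\ \ q_2]$, then $p_1q_2=0$; since $\hat O$ has no zero divisors (lowest-degree parts multiply to something nonzero), $p_1=0$ or $q_2=0$, and then $z_1=p_1q_1=0$ or $z_2=p_2q_2=0$.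

**Sylvester domain.** A nonzero ring $S$ is a Sylvester domain if
$$A\in S^{m\times n},\ B\in S^{n\times p},\ AB=0\quad\Longrightarrow\quad\rho_S(A)+\rho_S(B)\le n. \tag{2}$$
Over a field this is the usual rank inequality. With $m=n=p=1$ it says that $S$ has no zero divisors. But a commutative domain may fail (2). Over $S=\mathbb C[x,y,t]$ let
$$K=\begin{pmatrix}0&t&-y\\-t&0&x\\y&-x&0\end{pmatrix},\qquad v=\begin{pmatrix}x\\y\\t\end{pmatrix},\qquad Kv=0 .$$
Over the fraction field $K$ has rank $2$: it has determinant $0$, being skew of odd size, and the minor $t^2\neq 0$. Suppose $K=PQ$ over $S$ with $P$ of size $3\times2$. Both $P$ and $Q$ then have rank $2$ over the fraction field. From $PQv=0$ we get $Qv=0$, and from $v^TPQ=0$ we get $v^TP=0$. If $q_1x+q_2y+q_3t=0$, the linear part gives $q_i(0)=0$ for all $i$. So all entries of $P$ and of $Q$ vanish at the origin, and $PQ$ has no linear terms, contrary to the form of $K$. Hence $\rho_S(K)=3$, $\rho_S(v)=1$, and $3+1>3$. Inner rank is thus more delicate than rank over a field.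

**Semifirs.** A semifir is a ring whose finitely generated right ideals are free of unique rank. Every semifir is a Sylvester domain, and every Sylvester domain has a universal skew field of fractions (Cohn). A ring is projective-free if its finitely generated projective modules are free of unique rank. We take from the source of the problem that $R$ is projective-free, and that it is not a semifir, already for $d=1$: the functions
$$f(z)=e^{\frac{z+1}{z-1}},\qquad g(z)=1-z \tag{3}$$
generate a proper, non-principal ideal of $H^\infty(\mathbb D)$. A quick check of this last fact: $f$ is an inner function, $g$ is outer, and $f(t),g(t)\to0$ as $t\to1^-$, so the ideal is proper. If it were generated by $h$, then $h$ divides $g$, so $h$ is outer; and $f=hq$ gives $|h||q|=1$ a.e. on the circle, so $|h|\geq \|q\|_\infty^{-1}$ there. An outer function bounded below on the circle is invertible in $H^\infty(\mathbb D)$, so the ideal would not be proper.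

**Restriction to one variable.** To use (3) for every $d$, we need the homomorphism
$$\pi:R\to H^\infty(\mathbb D),\qquad \pi(\varphi)=\varphi(z,0,\dots,0)=\sum_n\varphi_{z_1^n}z^n, \tag{4}$$
and we check that it is well defined and surjective. Formally it is the substitution $z_1\mapsto z$, $z_i\mapsto0$ for $i>1$, hence multiplicative. If $\varphi\in R$ and $p\in H^2(\mathbb D)$, the coefficients of $\pi(\varphi)p$ are the coefficients of $\varphi\,p(z_1)$ at the powers of $z_1$, because $z_1^n$ factors only into powers of $z_1$. So $\|\pi(\varphi)p\|\le\|\varphi\|\|p\|$, and $\pi(\varphi)$ is a multiplier of $H^2(\mathbb D)$, i.e. lies in $H^\infty(\mathbb D)$. Conversely let $\psi\in H^\infty(\mathbb D)$. Each word is uniquely $z_1^aw$ with $w$ not beginning with $z_1$, so $H^2$ is the orthogonal sum of the spaces $\{p(z_1)w:p\in H^2(\mathbb D)\}$, and left multiplication by $\psi(z_1)$ acts on each of them as multiplication by $\psi$. So $\psi(z_1)\in R$, and $\pi(\psi(z_1))=\psi$.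

In particular $f(z_1),g(z_1)\in R$, and
$$f(z_1)R+g(z_1)R\ \text{ is not of the form } hR, \tag{5}$$
since otherwise, applying $\pi$, the functions (3) would generate the principal ideal $\pi(h)H^\infty(\mathbb D)$.

An isometry $H^2\otimes\mathbb C^r\to H^2\otimes\mathbb C^m$ given by a matrix in $R^{m\times r}$ is called **inner**, and $\|A\|$ denotes the operator norm of a matrix $A$ over $R$.

**Theorem 1.** For every matrix $A$ over $R=\mathbb H^\infty_d$, $\rho_R(A)=\rho_{\hat O}(A)$. Consequently $\mathbb H^\infty_d$ is a Sylvester domain, for every $d\in\mathbb N$. Moreover every $A\in R^{m\times n}$ with $r=\rho_R(A)\ge1$ factors as $A=\Theta A'$ with $\Theta\in R^{m\times r}$ inner, $A'\in R^{r\times n}$ and $\|A'\|=\|A\|$.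

## 3. Right shifts and their commutant

This section gives a test for membership in $R$ that needs no estimates. For a word $u$ let $S_uf=fu$ on $H^2$, and $S_i=S_{z_i}$; on $H^2\otimes\mathbb C^m$ these act entrywise. Appending letters permutes basis vectors injectively, so each $S_i$ is an isometry, and the ranges of $S_1,\dots,S_d$ are mutually orthogonal: a word in the range of $S_i$ ends in $z_i$. Also $S_iS_u=S_{uz_i}$.

We use repeatedly that norm convergence in $H^2$ implies convergence of each coefficient.

**Lemma 2.** (a) The bounded operators $H^2\otimes\mathbb C^n\to H^2\otimes\mathbb C^m$ commuting with all right shifts are exactly the matrices in $R^{m\times n}$, acting by left multiplication. (b) Let $\Theta\in R^{m\times k}$ be inner and $B\in R^{m\times n}$ with $\operatorname{ran}B\subset\operatorname{ran}\Theta$. Then $B'=\Theta^*B$ lies in $R^{k\times n}$, and $B=\Theta B'$, $\|B'\|=\|B\|$.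

*Proof.* (a) Left multiplication by a matrix over $R$ is bounded and commutes with right multiplication by $z_i$, by associativity. Conversely, looking at entries we may take $m=n=1$. Let $T$ be bounded and commute with all $S_i$. Then $Tu=TS_u1=S_uT1=(T1)u$ for each word $u$, so $Tp=(T1)p$ for each polynomial $p$. Let polynomials $p_j\to f$ in $H^2$. Then $Tp_j\to Tf$ in norm, hence coefficientwise; and $(T1)p_j\to(T1)f$ coefficientwise, since each coefficient of $(T1)f$ is a finite combination of coefficients of $f$. So $Tf=(T1)f$ for all $f\in H^2$. Thus $T1$ is a left multiplier, i.e. $T1\in R$.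

(b) The operator $\Theta\Theta^*$ is the projection onto $\operatorname{ran}\Theta$, so $\Theta B'=\Theta\Theta^*B=B$. Moreover
$$\Theta B'S_i=BS_i=S_iB=S_i\Theta B'=\Theta S_iB' ,$$
and $\Theta$ is injective, so $B'S_i=S_iB'$. By (a), $B'\in R^{k\times n}$. The norms agree because $\Theta$ is isometric. $\square$

## 4. Small relations, one variable, and the row $[z_1\ \ z_2]$

**Inner dimension one and two.** For $n=1$, $AB=0$ says $a_ib_j=0$ for all $i,j$; as $R\subset\hat O$ has no zero divisors, $A=0$ or $B=0$, and (2) holds. For a row times a column of length $2$, (2) is automatic, because $1+1\le2$; the relation $f\cdot g+g\cdot(-f)=0$ does no harm. The first real content is a $2\times2$ matrix $A$ with $AB=0$ and $B\ne0$: then (2) demands that $A$ be a column times a row, over $R$.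

**Column operations inside $R$ are not enough.** Over a field one proves (2) by an invertible change of columns $U$ with $AU=[A'\ \ 0]$, where $A'$ has no kernel. Over $R$ this stops at the row $[f(z_1)\ \ g(z_1)]$. It has the kernel vector $\binom{g}{-f}$, so $A'$ would have at most one column; but $[f\ \ g]U=[h\ \ 0]$ with $U\in GL_2(R)$ gives $fR+gR=hR$, against (5).

**One variable: the closure of the range.** For $d=1$ Hilbert space helps. Let $F$ be the fraction field of $R=H^\infty(\mathbb D)$, let $A\in R^{m\times n}$ have rank $r$ over $F$, and let $M$ be the closure of $A(H^2\otimes\mathbb C^n)$, so that $zM\subset M$. If $\theta_1,\dots,\theta_k$ are orthonormal in $M\ominus zM$, then the vectors $\theta_jz^a$ are orthonormal: for $a>b$, $\langle\theta_iz^a,\theta_jz^b\rangle=\langle\theta_iz^{a-b},\theta_j\rangle=0$, since $\theta_iz^{a-b}\in zM$. So $\Theta=[\theta_1\cdots\theta_k]$ is an isometry commuting with the shift, that is, an inner matrix over $R$.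

We claim $k\le r$. Suppose $k=r+1$. At a point of $\mathbb D$ the matrix $[Af_1\cdots Af_{r+1}]$ has rank at most $r$, because all $(r+1)$-minors of $A$ vanish. Since point evaluation is norm continuous and each $\theta_j$ is a limit of vectors $Af$, all $(r+1)$-minors of $\Theta$ vanish. So the $r+1$ columns of $\Theta$ are dependent over $F$; clearing denominators, $\Theta v=0$ for some nonzero $v\in R^{r+1}\subset H^2\otimes\mathbb C^{r+1}$. This is impossible for an isometry.

Now take an orthonormal basis of $M\ominus zM$. Iterating $M=(M\ominus zM)\oplus zM$, a vector of $M$ orthogonal to all $\theta_jz^a$ lies in $z^NM$ for all $N$, hence is $0$. So $\operatorname{ran}\Theta=M$, and Lemma 2(b) gives $A=\Theta A'$ over $R$ through $k\le r$. Since a factorization over $R$ is one over $F$, $\rho_R(A)=r$, and (2) is linear algebra over $F$.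

**Two variables: where this stops.** Let $d\ge2$ and $A=[z_1\ \ z_2]$. Its range $M$ is closed, since $\|z_1f_1+z_2f_2\|^2=\|f_1\|^2+\|f_2\|^2$; it consists of the series in $H^2$ supported on words that begin with $z_1$ or $z_2$. The spaces $S_iM$ together span the part of $M$ supported on words of length at least $2$, so $M\ominus\bigoplus_iS_iM=\operatorname{span}\{z_1,z_2\}$ has dimension $2$. But $\rho_R(A)=1$. The same method now returns $A=[z_1\ \ z_2]\cdot I_2$. The step that breaks is $k\le r$: a $1\times2$ matrix need not have a kernel, and no determinant bounds the number of generators of $M$.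

The range is too small. We must enlarge it to an invariant subspace that needs fewer generators. For this row, $H^2=G([1])$ does it. In general we take $G(P)$, where $A=PQ$ is a shortest factorization over $\hat O$. Two things then remain: linear algebra over $\hat O$, where column operations do work, and the bound on the number of generators of $G(P)$.

## 5. Column reduction over formal power series

Call $P\in\hat O^{m\times r}$ **injective** if $Pv=0$ with $v\in\hat O^r$ implies $v=0$. A matrix with no columns is injective.

**Lemma 3.** For $A\in\hat O^{m\times n}$ there is $U\in GL_n(\hat O)$ with $AU=[A'\ \ 0]$, where $A'$ is injective (possibly with no columns).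

*Proof.* We use induction on $n$; if $A$ is injective (in particular if $n=0$), take $U=I$.

**Step 1: a kernel vector with nonzero constant term.** Let $Av=0$, $v\ne0$, and let $e$ be the least length of a word whose coefficient in $v$ is nonzero. Every word of length $\ge e$ is uniquely $xu$ with $|u|=e$. So we can strip the last $e$ letters: $v=\sum_{|u|=e}v_uu$ with $v_u\in\hat O^n$. Then $0=Av=\sum_{|u|=e}(Av_u)u$. The coefficient of $Av$ at $xu$ is the coefficient of $Av_u$ at $x$, so $Av_u=0$ for each $u$. By the choice of $e$ some $v_u(0)\ne0$. Put $c=v_u$. (For instance, $A=[z_1\ \ z_1z_2]$ kills $v=\binom{z_2z_1}{-z_1}$; stripping $z_1$ leaves $c=\binom{z_2}{-1}$.)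

**Step 2: make $c$ a column of an invertible matrix.** Some entry $c_i$ has nonzero constant term, so it is a unit of $\hat O$, by the geometric series. The identity matrix with its $i$-th column replaced by $c$ equals
$$V=\Big(I+\sum_{j\ne i}c_jc_i^{-1}E_{ji}\Big)\,\mathrm{diag}(1,\dots,c_i,\dots,1).$$
Indeed the $i$-th column of the product is $\big(e_i+\sum_{j\ne i}c_jc_i^{-1}e_j\big)c_i=c$, and the others are unchanged. The first factor is $I+N$ with $N^2=0$, so it has inverse $I-N$; the second is invertible. So $V\in GL_n(\hat O)$.

**Step 3: induct.** The $i$-th column of $AV$ is $Ac=0$. With a permutation matrix $\Pi$ moving it to the end, $AV\Pi=[A_1\ \ 0]$ with $A_1$ of size $m\times(n-1)$. By induction $A_1U_1=[A'\ \ 0]$ with $A'$ injective, and $U=V\Pi\,\mathrm{diag}(U_1,1)$ works. $\square$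

**Lemma 4.** (a) If $A\in\hat O^{m\times n}$, $B\in\hat O^{n\times p}$ and $AB=0$, then $\rho_{\hat O}(A)+\rho_{\hat O}(B)\le n$. (b) If $A=PQ$ over $\hat O$ with $P\in\hat O^{m\times r}$ and $r=\rho_{\hat O}(A)$, then $P$ is injective.

*Proof.* (a) Take $U$ as in Lemma 3, with $A'$ having $s$ columns, and write $U^{-1}B=\binom{B'}{B''}$ with $B'$ having $s$ rows. Then $0=AB=(AU)(U^{-1}B)=A'B'$. Each column of $B'$ is killed by the injective $A'$, so $B'=0$. Hence $A=[A'\ \ 0]U^{-1}$ is $A'$ times the first $s$ rows of $U^{-1}$, so $\rho_{\hat O}(A)\le s$. And $B=U\binom0{B''}$ is the last $n-s$ columns of $U$ times $B''$, so $\rho_{\hat O}(B)\le n-s$.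

(b) If $P$ is not injective, Lemma 3 gives $PU=[P'\ \ 0]$, where $P'$ has fewer than $r$ columns: with $r$ columns, $PU=P'$ would be injective, and so would $P$. Then $A=(PU)(U^{-1}Q)$ factors through fewer than $r$, a contradiction. $\square$

So $\hat O$ is a Sylvester domain. What we need is that $R$ has the same inner ranks.

## 6. Formal ranges are closed under coefficientwise limits

We want $G(P)$ to be a Hilbert space, so we need the following.

**Lemma 5.** For $P\in\hat O^{m\times r}$, the set $P\hat O^r$ is closed in $\hat O^m$ for coefficientwise convergence.

*Proof.* Let $E_r$ be the vector space with basis the pairs $(w,j)$, $w$ a word, $1\le j\le r$. A vector $F\in\hat O^r$ is an arbitrary assignment of coefficients to these pairs, so $\hat O^r=E_r^*$, the full algebraic dual. The coefficient of $(PF)_i$ at $w$ is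
$$\sum_j\sum_{w=xy}(P_{ij})_x\,(F_j)_y ,$$
a finite combination of coefficients of $F$. So $F\mapsto PF$ is the algebraic dual $\tau^*$ of the linear map $\tau:E_m\to E_r$, $\tau(w,i)=\sum_j\sum_{w=xy}(P_{ij})_x\,(y,j)$.

We claim that the image of $\tau^*$ is $\{g\in E_m^*:g|_{\ker\tau}=0\}$. Every $F\circ\tau$ kills $\ker\tau$. Conversely, if $g$ kills $\ker\tau$, then $\tau(x)\mapsto g(x)$ is a well-defined linear functional on $\tau(E_m)$; extend it linearly to $E_r$ to get $F$ with $F\circ\tau=g$. No continuity is asked of the extension, since $\hat O^r$ is the whole algebraic dual.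

Finally, an element $x\in\ker\tau\subset E_m$ involves finitely many pairs, so the condition $g(x)=0$ involves finitely many coefficients of $g$ and survives coefficientwise limits. $\square$

## 7. The wandering space of $G(P)$ has dimension at most $r$

**Proposition 6.** Let $P\in\hat O^{m\times r}$ be injective and $G=G(P)$ as in (1). Then there are $k\le r$ and $\Theta\in R^{m\times k}$, acting as an isometry $H^2\otimes\mathbb C^k\to H^2\otimes\mathbb C^m$, with range $G$.

*Proof.* **Step 1: $G$ is a closed invariant subspace.** If $g_j\in G$ and $g_j\to g$ in norm, then $g_j\to g$ coefficientwise, so $g\in P\hat O^r$ by Lemma 5. So $G$ is closed. If $g=PF\in G$ then $S_ig=gz_i=P(Fz_i)\in G$. Hence $G_1=\bigoplus_iS_iG$ is contained in $G$; it is a finite sum of mutually orthogonal closed subspaces, so it is closed. Put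
$$W=G\ominus G_1,\qquad k=\dim W .$$

**Step 2: bound $k$ by reading off a constant term on the formal side.** Since $P$ is injective, $g=PF$ determines $F$, so the linear map
$$\epsilon:G\to\mathbb C^r,\qquad\epsilon(PF)=F(0),$$
is well defined. We claim $\ker\epsilon\subset G_1$. Let $g=PF\in G$ with $F(0)=0$. Sorting the words of $F$ by their last letter, $F=\sum_iF_iz_i$ with $F_i\in\hat O^r$. Then $g=\sum_i(PF_i)z_i$, and the coefficient of $g$ at $vz_i$ is the coefficient of $PF_i$ at $v$. So
$$\sum_i\|PF_i\|^2=\|g\|^2<\infty .$$
The $F_i$ are only formal, and nothing is claimed about their size; but $PF_i$ is square summable, so $PF_i\in(H^2\otimes\mathbb C^m)\cap P\hat O^r=G$. Thus $g=\sum_iS_i(PF_i)\in G_1$. Since $W\cap G_1=0$, $\epsilon$ is injective on $W$, and $k\le r$.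

**Step 3: Wold decomposition, to see that $W$ generates $G$.** We have $G=W\oplus\bigoplus_iS_iG$. Substituting this into itself, and using that the $S_i$ are isometries with orthogonal ranges, we get
$$G=\bigoplus_{|u|<N}S_uW\ \oplus\ \bigoplus_{|u|=N}S_uG\qquad\text{for every }N.$$
A vector of $G$ orthogonal to all $S_uW$ lies in $\bigoplus_{|u|=N}S_uG$ for every $N$. So it has no coefficient at words of length $<N$, for every $N$, and is $0$. Hence $G=\bigoplus_uS_uW$.

**Step 4: build $\Theta$.** Let $\theta_1,\dots,\theta_k$ be an orthonormal basis of $W$. By Step 3 the vectors $\theta_ju=S_u\theta_j$ form an orthonormal basis of $G$. So $\Theta(u\otimes e_j)=\theta_ju$ defines an isometry $H^2\otimes\mathbb C^k\to H^2\otimes\mathbb C^m$ with range $G$. It commutes with the right shifts, since $\Theta S_i(u\otimes e_j)=\theta_juz_i=S_i\Theta(u\otimes e_j)$. By Lemma 2(a), $\Theta\in R^{m\times k}$. $\square$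

In Step 2, the injectivity of $P$ lets $\epsilon$ exist, and the fact that $P\hat O^r$ contains *all* formal combinations lets $PF_i$ stay in $G$. The closed range of $[z_1\ \ z_2]$ in Section 4 is $G(P)$ for the injective $P=[z_1\ \ z_2]$, so the bound there was $2$; the shorter $P=[1]$ brings it down to $1$.

## 8. Bounded factorizations from formal ones: proof of Theorem 1

**Step 1: the easy inequality.** Let $A\in R^{m\times n}$ and $r=\rho_{\hat O}(A)$. A factorization over the subring $R$ is one over $\hat O$, so $r\le\rho_R(A)$. If $r=0$ then $A=0$ and both ranks are $0$. Let $r\ge1$.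

**Step 2: a bounded factorization of width at most $r$.** Write $A=PQ$ over $\hat O$ with $P\in\hat O^{m\times r}$. By Lemma 4(b), $P$ is injective. Take $k\le r$ and $\Theta$ from Proposition 6, so $\operatorname{ran}\Theta=G(P)$. For $f\in H^2\otimes\mathbb C^n$ we have $Af\in H^2\otimes\mathbb C^m$, because $A$ has entries in $R$, and $Af=P(Qf)\in P\hat O^r$. So $\operatorname{ran}A\subset G(P)=\operatorname{ran}\Theta$. By Lemma 2(b), $A=\Theta A'$ with $A'=\Theta^*A\in R^{k\times n}$ and $\|A'\|=\|A\|$.

**Step 3: compare.** Now
$$\rho_R(A)\le k\le r\le\rho_R(A),$$
so $\rho_R(A)=r=k$. This proves the equality of ranks, and the factorization of Step 2 has exactly the form claimed.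

**Step 4: the Sylvester law.** Let $AB=0$ with $A\in R^{m\times n}$, $B\in R^{n\times p}$. By Lemma 4(a),
$$\rho_R(A)+\rho_R(B)=\rho_{\hat O}(A)+\rho_{\hat O}(B)\le n .$$
Since $R\ne0$, $R$ is a Sylvester domain. $\blacksquare$

## 9. Annihilators, coherence and weak dimension

Proposition 6 applies to any injective formal matrix. Applied to a matrix that spans a formal kernel, it describes kernels over $R$. The results of this section and the next are not used in Theorem 1.

**Theorem 7.** (a) For $A\in R^{m\times n}$ there are $l\le n-\rho_R(A)$ and an inner $\Psi\in R^{n\times l}$ such that $\{b\in R^n:Ab=0\}=\Psi R^l$, and this right module is free of rank $l$.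
(b) $R$ is right coherent, and every finitely presented right $R$-module has a resolution of length $\le2$ by free modules of finite rank.
(c) The weak global dimension of $R$ is exactly $2$.

The inequality in (a) can be strict: for $d\ge2$ and $A=[z_1\ \ z_2]$ we have $n-\rho_R(A)=1$, but $A$ is injective, so $l=0$.

*Proof of (a).* **Step 1: the formal kernel.** Take $U$ as in Lemma 3, with $A'$ having $s$ columns, and let $P$ be the last $n-s$ columns of $U$. If $f\in\hat O^n$, write $f=U\binom{y'}{y''}$ with $y'\in\hat O^s$. Then $Af=A'y'$, which is $0$ iff $y'=0$, i.e. iff $f=Py''$. So $\{f\in\hat O^n:Af=0\}=P\hat O^{\,n-s}$, and $P$ is injective because $U$ is invertible. Since $A=[A'\ \ 0]U^{-1}$ factors through $s$, Theorem 1 gives $s\ge\rho_{\hat O}(A)=\rho_R(A)$.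

**Step 2: the kernel in Fock space.** By Proposition 6, $\{f\in H^2\otimes\mathbb C^n:Af=0\}=G(P)=\operatorname{ran}\Psi$ with $\Psi\in R^{n\times l}$ inner and $l\le n-s\le n-\rho_R(A)$.

**Step 3: the kernel in $R^n$.** Let $b\in R^n$, $Ab=0$. As an operator $H^2\to H^2\otimes\mathbb C^n$, $b$ satisfies $A(bf)=(Ab)f=0$, so its range lies in $\operatorname{ran}\Psi$. By Lemma 2(b), $b=\Psi(\Psi^*b)$ with $\Psi^*b\in R^l$. Conversely $A\Psi=0$, so $\Psi R^l$ consists of solutions. The map $R^l\to\Psi R^l$ is bijective because $\Psi$ is injective, so the module is free of rank $l$. $\square$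

*Proof of (b).* Let the right module $M$ be the cokernel of $A:R^n\to R^m$. By (a) the sequence
$$0\to R^l\xrightarrow{\ \Psi\ }R^n\xrightarrow{\ A\ }R^m\to M\to0$$
is exact. A finitely generated right ideal is the image of a row $A\in R^{1\times n}$, and its module of relations is finitely generated by (a). So it is finitely presented; this is right coherence. $\square$

*Proof of (c).* Recall that the weak global dimension is the largest $q$ with $\operatorname{Tor}_q(M,N)\ne0$ for some right module $M$ and left module $N$.

**Step 1: at most $2$.** By (b), $\operatorname{Tor}_q(M,N)=0$ for $q\ge3$ and $M$ finitely presented. Every right module is a direct limit of finitely presented ones and Tor commutes with direct limits, so this holds for all $M$.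

**Step 2: if it were at most $1$, a certain ideal would be free.** Suppose the weak dimension is $\le1$. Write $f,g$ for $f(z_1),g(z_1)$ as in (3), and $I=fR+gR$. From $0\to I\to R\to R/I\to0$ we get $\operatorname{Tor}_1(I,N)=\operatorname{Tor}_2(R/I,N)=0$ for every $N$, so $I$ is flat. It is finitely presented by (b), and finitely presented flat modules are projective. Since $R$ is projective-free, $I\cong R^l$, and $l\ge1$ because $I\ne0$.

**Step 3: $l\le2$.** The generators $f,g$ give a surjection $R^2\to I\cong R^l$, that is, a matrix $C\in R^{l\times2}$. It splits, as $R^l$ is free: there is $D\in R^{2\times l}$ with $CD=I_l$. Taking constant terms, $C(0)D(0)=I_l$ over $\mathbb C$, so $l\le2$.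

**Step 4: $l=2$ is impossible.** Here $CD=I_2$. Over $\hat O$ the matrix $I_2$ has inner rank $2$, as one sees by taking constant terms. So Lemma 4(b), with $P=C$, says that $C$ is injective. But $f$ and $g$ are both series in $z_1$ alone, so they commute, and $\binom{g}{-f}$ is sent to $fg-gf=0$ in $I$. Hence $C\binom{g}{-f}=0$, a contradiction.

**Step 5: $l=1$ is impossible.** If $I\cong R$ and $h$ is the image of $1$, then $I=hR$, against (5). $\square$

So the bound $2$ in (b) cannot be lowered: resolutions of length $\le1$ would, as in Step 1, give weak dimension $\le1$.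

## 10. The universal skew field, and a relation that cannot be trivialized

An $n\times n$ matrix over a ring is **full** if its inner rank is $n$. An epic field over a ring $S$ is a skew field $K$ with a homomorphism $S\to K$ whose image generates $K$ as a skew field. From Cohn (*Free Ideal Rings and Localization in General Rings*, CUP 2006, Ch. 7) we use:

1. a Sylvester domain has a universal field of fractions, over which precisely its full matrices become invertible;
2. an epic field over a ring is determined, up to isomorphism over the ring, by the set of square matrices that become invertible over it.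

**Corollary 8.** A square matrix over $\mathbb H^\infty_d$ is full iff it is full over $\mathbb C\langle\langle z\rangle\rangle=\hat O$. The universal skew field of fractions of $\mathbb H^\infty_d$ is the sub-skew-field generated by $\mathbb H^\infty_d$ inside the universal skew field of fractions $\mathcal U$ of $\mathbb C\langle\langle z\rangle\rangle$.

*Proof.* The first statement is the equality of inner ranks in Theorem 1. For the second, $\hat O$ is a Sylvester domain by Lemma 4(a), so $\mathcal U$ exists by fact 1. A nonzero $a\in\hat O$ is a full $1\times1$ matrix, so $\hat O\subset\mathcal U$. Let $K\subset\mathcal U$ be the sub-skew-field generated by $R$; it is an epic field over $R$. A square matrix over $R$ is invertible over $K$ iff it is invertible over $\mathcal U$: if it is not invertible over $K$, it kills a nonzero vector over $K$, hence over $\mathcal U$. By fact 1 for $\hat O$, it is invertible over $\mathcal U$ iff it is full over $\hat O$, which by the first statement happens iff it is full over $R$. By fact 1 for $R$, the universal field of fractions of $R$ inverts exactly the same matrices. By fact 2, $K$ is that field.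 $\square$

**A relation in $R$ that is not trivializable.** In a semifir, every relation $ab=0$ with $a$ a row and $b$ a column of length $n$ can be trivialized: there is an invertible $U$ such that for each $i$ the $i$-th entry of $aU$ or the $i$-th entry of $U^{-1}b$ is $0$. In $R$ this fails for every $d$, for the relation $f\cdot g+g\cdot(-f)=0$ with $f=f(z_1)$, $g=g(z_1)$. Let $a=[f\ \ g]$, $b=\binom{g}{-f}$, and suppose $U\in GL_2(R)$ trivializes $ab=0$. Since $U^{-1}b\ne0$, one of its entries is nonzero, and the corresponding entry of $aU$ is $0$. Then $fR+gR=aUR^2$ is generated by the other entry of $aU$, hence principal, against (5). So Theorem 1 gives the inner-rank law (2) also for relations that cannot be trivialized over $R$.
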